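\title{Frayed ribbons are determined by their Schur $Q$-functions up to antipodal reflection}

\begin{abstract}
A frayed ribbon is a shifted skew shape that has two boxes on the staircase and becomes a ribbon when one box is removed. We prove that two frayed ribbons have the same skew Schur $Q$-function only if they are equal or are antipodal reflections of each other. More precisely, in the ring $\Gamma'=\mathbb Z[\frac12q_1,\frac12q_2,\dots]$ the functions of all frayed ribbons of a given size agree modulo $8$, while the class modulo $16$ already determines the shape up to reflection. The proof encodes a frayed ribbon as a word in two letters, expands its $Q$-function as a signed sum over tilings in suitable polynomial generators of $\Gamma'$, and recovers the signs from a linear system over $\mathbb F_2$.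
\end{abstract}

\section{Introduction}

\subsection*{Shifted shapes and $Q$-functions}
A \emph{shifted partition} is a sequence of integers $\lambda=(\lambda_1>\lambda_2>\dots>\lambda_\ell>0)$; we put $\lambda_r=0$ for $r>\ell$. Its diagram is drawn in English notation, with row $r$ consisting of the boxes $(r,c)$, $r\le c\le r+\lambda_r-1$, so that each row starts one step to the right of the row above. The \emph{diagonal} of the box $(r,c)$ is the number $c-r\ge 0$, and the boxes on diagonal $0$ form the \emph{staircase}. For $\mu\subseteq\lambda$, the \emph{shifted skew shape} $\lambda/\mu$ is the set of boxes of $\lambda$ that are not in $\mu$, and $|\lambda/\mu|$ is the number of its boxes. Two shapes are regarded as equal if they differ by a translation along the staircase.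

A \emph{tableau} of shape $D=\lambda/\mu$ is a filling of the boxes of $D$ with letters of the alphabet $1'<1<2'<2<\cdots$ such that entries weakly increase along rows and down columns, each unprimed letter occurs at most once in each column, and each primed letter occurs at most once in each row. Primed letters are allowed on the staircase. Put $|k|=|k'|=k$. The \emph{skew Schur $Q$-function} of $D$ is the formal power series
\[
Q_D(x_1,x_2,\dots)=\sum_T\ \prod_{\text{entries } y \text{ of } T}x_{|y|},
\]
summed over all tableaux $T$ of shape $D$. It is homogeneous of degree $|D|$. For a single row, $q_n=Q_{(n)}$, a tableau contains each $k'$ at most once and each $k$ any number of times, so with $q_0=1$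
\begin{equation}\label{eq:qgen}
\sum_{n\ge0}q_nt^n=\prod_{i\ge 1}\frac{1+x_it}{1-x_it}.
\end{equation}

A set of boxes is \emph{connected} if any two of its boxes are joined by a chain of boxes in which consecutive ones share an edge. An \emph{ordinary skew shape} is a difference $\alpha/\beta$ of unshifted Young diagrams, up to translation. A \emph{ribbon} is a connected ordinary skew shape with no $2\times2$ square of boxes; equivalently, with at most one box on each diagonal, because an ordinary skew shape that contains $(r,c)$ and $(r+k,c+k)$ contains the whole square with these corners. A \emph{near-ribbon} is a connected shifted skew shape that is not a ribbon but from which one box can be removed to leave a ribbon, and a \emph{frayed ribbon} is a near-ribbon with two boxes on the staircase. The smallest ones are the diagrams of $(2,1)$ and $(3,1)$ and the shape $(3,2,1)/(2)$; Figure~\ref{fig:frayed} shows two larger ones. Finally, the \emph{antipodal reflection} $D^a$ of a shifted skew shape $D$ is its mirror image in a line perpendicular to the staircase, that is, its image under $(r,c)\mapsto(\nu-c,\nu-r)$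 for a large integer $\nu$. This is again a shifted skew shape, and changing $\nu$ only translates it along the staircase.

\subsection*{The question}
How much of a shape does its $Q$-function remember? For ribbons and frayed ribbons, reflection does not change the function (Lemma~\ref{lem:complement} and Corollary~\ref{cor:first}), so the most one can hope for is that $Q_D$ determines the pair $\{D,D^a\}$. For ribbons even this fails: a ribbon can also be rotated by $180^\circ$, and the four-box ribbons $(4,3)/(3)$ and $(4,1)/(1)$, which are rotations but not reflections of each other, have the same $Q$-function (Remark~\ref{rem:ribbons}). A frayed ribbon cannot be rotated. A shifted skew shape containing $(r,c)$ and $(r+1,c+1)$ contains $(r,c+1)$, and after rotation the third box of the fray lies at $(r+1,c)$ instead. The fray thus marks one end of the ribbon, and one is led to guess that reflection is the only coincidence left. This is the problem, which comes from Gillespie and Salois~\cite{GS}: \emph{if $D$ and $E$ are frayed ribbons with $Q_D=Q_E$, must $D=E$ or $D=E^a$?} The answer is yes.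

\begin{theorem}\label{thm:main}
If $D$ and $E$ are frayed ribbons with $Q_D=Q_E$, then $D=E$ or $D=E^a$.
\end{theorem}

The proof uses the coefficients of $Q_D$ only modulo a small power of $2$, and so gives more. The first entry of a one-row tableau may be primed or unprimed at will, so $\frac12q_n$ has integer coefficients for $n\ge1$. Let
\[
\Gamma'=\mathbb Z[\tfrac12q_1,\tfrac12q_2,\dots],
\]
a ring graded by degree.

\begin{theorem}\label{thm:cong}
Let $D$ and $E$ be frayed ribbons.
\begin{enumerate}
\item $Q_D\in4\Gamma'$. If $|D|=|E|$, then $Q_D\equiv Q_E\pmod{8\Gamma'}$.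
\item $Q_D\equiv Q_E\pmod{16\Gamma'}$ if and only if $D=E$ or $D=E^a$. In that case $Q_D=Q_E$.
\item If $cQ_D=Q_E$ with $c\in\mathbb Q$, then $c=1$, and so $D=E$ or $D=E^a$.
\item For $n\ge4$ there are exactly $2^{n-4}$ distinct functions $Q_D$ with $D$ a frayed ribbon of size $n$; for $n=3$ there is one.
\end{enumerate}
\end{theorem}

The modulus $16$ in part 2 cannot be replaced by $8$: for $n\ge5$ part 4 provides shapes of size $n$ that are neither equal nor reflections of each other, and by part 1 their functions agree modulo $8$.

\subsection*{Plan of the proof}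
Section~\ref{sec:words} encodes a frayed ribbon with $m+2$ boxes by a word of length $m-1$ in the letters $R$ and $U$. Section~\ref{sec:fray} expresses $Q_D$ through $Q$-functions of ribbons. Section~\ref{sec:tilings} introduces polynomial generators $g_1,g_3,g_5,\dots$ of $\Gamma'$ in which $-\frac14Q_D$ is a sum of monomials with coefficients $\pm1$, one for each tiling of a strip of $m$ boxes by tiles of odd length. Different tilings give the same monomial, so one sees only sums of signs; but a sum of signs modulo $4$ determines their product, and Section~\ref{sec:mod4} shows that these products determine the word up to exchanging $R$ and $U$. Section~\ref{sec:end} collects the proofs of the two theorems.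

\section{Frayed ribbons as words}\label{sec:words}

For $m\ge1$ and a word $w=w_1\cdots w_{m-1}\in\{R,U\}^{m-1}$, let $D_w$ be the following set of $m+2$ boxes. It contains $(i,i)$, $(i+1,i+1)$ and $\beta_1=(i,i+1)$, where $i-1$ is the number of letters $U$ in $w$, and it contains $\beta_2,\dots,\beta_m$, where $\beta_{j+1}$ is the right neighbor of $\beta_j$ if $w_j=R$ and the upper neighbor if $w_j=U$. The box $\beta_j$ lies on diagonal $j$, and $\beta_m$ lies in row $1$. The \emph{complement} $\bar w$ is obtained from $w$ by exchanging $R$ and $U$.

\begin{figure}[ht]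
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \r/\c in {2/2,3/3} \fill[gray!30] (\c,-\r) rectangle +(1,1);
\foreach \r/\c/\l in {2/2/a,3/3/b,2/3/z_1,2/4/z_2,1/4/z_3,1/5/z_4,1/6/z_5}
  {\draw (\c,-\r) rectangle +(1,1); \node at (\c+0.5,-\r+0.5) {\small$\l$};}
\begin{scope}[xshift=6cm]
\foreach \r/\c in {4/4,5/5} \fill[gray!30] (\c,-\r) rectangle +(1,1);
\foreach \r/\c/\l in {4/4/a,5/5/b,4/5/z_1,3/5/z_2,3/6/z_3,2/6/z_4,1/6/z_5}
  {\draw (\c,-\r) rectangle +(1,1); \node at (\c+0.5,-\r+0.5) {\small$\l$};}
\end{scope}
\end{tikzpicture}
\caption{The frayed ribbon $(6,3,1)/(3)$, left, and its antipodal reflection $(6,5,4,2,1)/(5,4,2)$, right. The two staircase boxes are shaded. The path through the boxes labeled $z_1,\dots,z_5$ moves right ($R$) or up ($U$) and spells the word $RURR$ on the left and the complementary word $URUU$ on the right.}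
\label{fig:frayed}
\end{figure}

\begin{proposition}\label{prop:words}
Every frayed ribbon has at least three boxes. For $m\ge1$, the map $w\mapsto D_w$ is a bijection from $\{R,U\}^{m-1}$ to the set of frayed ribbons with $m+2$ boxes, and $D_w^a=D_{\bar w}$.
\end{proposition}

\begin{proof}
Let $D=\lambda/\mu$ be a frayed ribbon with $n$ boxes, and let $D'$ be a ribbon obtained by removing one box. Since $D'$ has at most one box on each diagonal and $D$ has two boxes on diagonal $0$, the removed box is one of these, $D$ has exactly two boxes on diagonal $0$, and it has at most one on every other diagonal. Boxes that share an edge lie on consecutive diagonals. As $D'$ is connected, has $n-1$ boxes on distinct diagonals and meets diagonal $0$, it has exactly one box on each of the diagonals $0,1,\dots,n-2$, and its boxes on consecutive diagonals share an edge.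

Let $(i,i)$ and $(j,j)$, $i<j$, be the staircase boxes of $D$. Then $\mu_i=0$ and $\lambda_j>0$, so $\mu_k=0<\lambda_k$ and $(k,k)\in D$ for all $i\le k\le j$; hence $j=i+1$. Also $\lambda_i>\lambda_{i+1}\ge1$ and $\mu_i=0$ give $(i,i+1)\in D$. Thus $m=n-2\ge1$, the box on diagonal $1$ is $(i,i+1)$, and for $1\le j<m$ the box on diagonal $j+1$ is the right or upper neighbor of the box on diagonal $j$. Recording these steps gives a word $w$ with $D=D_w$ up to translation along the staircase, and $w$ is determined by $D$.

Conversely, let $w$ be any word. For $1\le r\le i$, row $r$ of $D_w$ occupies an interval of columns $[l_r,h_r]$, with $l_i=i$, $h_i\ge i+1$, and $l_r=h_{r+1}$ for $r<i$, since the path enters row $r$ by an up step from the last box of row $r+1$. Put $h_{i+1}=i+1$, and let $\lambda_r=h_r-r+1$ for $r\le i+1$ and $\mu_r=l_r-r$ for $r\le i$. From $h_r\ge h_{r+1}$ we get $\lambda_r>\lambda_{r+1}$, with $\lambda_{i+1}=1$. From $l_r=h_{r+1}\ge l_{r+1}$ for $r<i$ we get $\mu_r>\mu_{r+1}$, with $\mu_i=0$. So $\lambda$ and $\mu$ are shifted partitions, and row $r$ of $\lambda/\mu$ is $[r+\mu_r,\,r+\lambda_r-1]$,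 which is row $r$ of $D_w$. The shape $D_w=\lambda/\mu$ is connected, and it is not a ribbon because it has two boxes on diagonal $0$. Removing $(i+1,i+1)$ leaves the ordinary skew shape $(h_1,\dots,h_i)/(l_1-1,\dots,l_i-1)$, which is connected with one box on each diagonal $0,\dots,m$. So $D_w$ is a frayed ribbon.

The map $(r,c)\mapsto(\nu-c,\nu-r)$ preserves diagonals, and it sends the right neighbor $(r,c+1)$ of $(r,c)$ to $(\nu-c-1,\nu-r)$, the upper neighbor of the image of $(r,c)$; being an involution, it also turns up steps into right steps. It sends the boxes $(i,i)$, $(i,i+1)$, $(i+1,i+1)$ to three boxes of the same form with $i$ replaced by $\nu-i-1$. Hence $D_w^a=D_{\bar w}$.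
\end{proof}

Theorem~\ref{thm:main} therefore says that $Q_{D_w}=Q_{D_{w'}}$ forces $w'\in\{w,\bar w\}$.

\section{Ribbon functions and the fray}\label{sec:fray}

\subsection*{Types of sequences}
For letters $y,z$ write
\[
y\mathrel{R}z\ \text{ if } y<z \text{ or } y=z \text{ is unprimed},\qquad
y\mathrel{U}z\ \text{ if } y>z \text{ or } y=z \text{ is primed}.
\]
Exactly one of the two relations holds for each ordered pair $(y,z)$. So every sequence of letters $z=(z_1,\dots,z_n)$ has a unique \emph{type} $w\in\{R,U\}^{n-1}$, defined by $z_j\mathrel{w_j}z_{j+1}$ for all $j$. Since the unprimed letter $k$ is the successor of $k'$ in the alphabet,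
\begin{equation}\label{eq:prime}
y\mathrel{R}z\iff |y|\le z ,
\end{equation}
where $|y|$ is read as an unprimed letter. In particular $y\mathrel{R}z$ does not depend on whether $y$ is primed.

These relations are the tableau conditions in local form. The rows of a shifted skew shape are intervals, and so are its columns, because column $c$ of $\lambda$ meets the rows $r\le\ell$ with $r\le c\le r+\lambda_r-1$, an initial segment of rows since $r+\lambda_r-1$ weakly decreases in $r$. In a weakly monotone row or column a repeated letter therefore occupies two adjacent boxes. Hence a filling is a tableau if and only if $y\mathrel{R}z$ whenever $z$ is immediately right of $y$, and $y\mathrel{U}z$ whenever $z$ is immediately above $y$.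

Write $x^z=x_{|z_1|}\cdots x_{|z_n|}$ and, for a word $w$ of length $n-1$,
\[
r_w=\sum_{z \text{ of type } w}x^z .
\]
This is the $Q$-function of the ribbon traced by the steps of $w$. It has degree one more than the length of $w$; thus $r_{R^{n-1}}=q_n$, and the empty word gives $r_\emptyset=q_1$, not $1$. Extend $w\mapsto r_w$ linearly to noncommutative polynomials in $R,U$ with rational coefficients, and put
\[
C=R+U,\qquad \delta=R-U .
\]
The symbol $C$ imposes no condition on two consecutive letters, so it cuts a sequence into two independent parts: for all words $u,v$, and by bilinearity for all polynomials,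
\begin{equation}\label{eq:cut}
r_{uCv}=r_u\,r_v .
\end{equation}

\begin{lemma}\label{lem:complement}
Each $r_w$ is a polynomial in the $q_n$ with integer coefficients, hence a symmetric function, and $r_{\bar w}=r_w$.
\end{lemma}

\begin{proof}
By \eqref{eq:cut}, $r_{uUv}=r_ur_v-r_{uRv}$, and each of the words $u$, $v$, $uRv$ has fewer letters $U$ than $uUv$. Induction on the number of $U$'s gives the first claim, and the $q_n$ are symmetric by \eqref{eq:qgen}.

For the second claim it suffices to set $x_k=0$ for $k>L$, for arbitrary $L$. On the alphabet $1'<1<\dots<L'<L$ let $\theta(k)=(L+1-k)'$ and $\theta(k')=L+1-k$. This involution reverses the order and exchanges primed with unprimed letters, so $y\mathrel{R}z$ if and only if $\theta(y)\mathrel{U}\theta(z)$. It therefore maps sequences of type $w$ bijectively to sequences of type $\bar w$, and $r_{\bar w}(x_1,\dots,x_L)=r_w(x_L,\dots,x_1)=r_w(x_1,\dots,x_L)$.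
\end{proof}

Complementation extends to the algebra automorphism that fixes $C$ and sends $\delta$ to $-\delta$, and $r$ is invariant under it. In particular
\begin{equation}\label{eq:parity}
r_{\delta^{k-1}}=0\quad\text{for even } k .
\end{equation}

\subsection*{Removing the fray}
Label the entries of a filling of $D_w$ as in Figure~\ref{fig:frayed}: $a$ in $(i,i)$, $b$ in $(i+1,i+1)$ and $z_j$ in $\beta_j$. Adjacent boxes lie on consecutive diagonals, so the only adjacencies are those of $\beta_j$ with $\beta_{j+1}$ and of $\beta_1$ with the two staircase boxes. The filling is a tableau if and only if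
\[
(z_1,\dots,z_m)\text{ has type } w,\qquad a\mathrel{R}z_1,\qquad b\mathrel{U}z_1 .
\]
The obstacle is that these conditions form a fork and not a chain, so that \eqref{eq:cut} does not apply directly. Replacing $b\mathrel{U}z_1$ by its negation makes $a$ and $b$ play the same role, and \eqref{eq:prime} then lets us straighten the fork.

\begin{lemma}\label{lem:fray}
For every word $w$, $\;Q_{D_w}=q_1r_{Rw}-2r_{RRw}=-\frac12\,r_{\delta\delta w}$.
\end{lemma}

\begin{proof}
Without the condition on $b$, the generating function is $q_1r_{Rw}$. So $Q_{D_w}=q_1r_{Rw}-Z$, where $Z$ is the generating function of the $(a,b,z)$ with $z$ of type $w$, $a\mathrel{R}z_1$ and $b\mathrel{R}z_1$. For a letter $y$ let $X(y)=\sum_{k\le y}x_k$, summed over unprimed letters $k$. By \eqref{eq:prime}, the letters $a$ with $a\mathrel{R}z_1$ have generating function $2X(z_1)$, so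
\[
Z=\sum_{z \text{ of type } w}4X(z_1)^2\,x^z .
\]
Now count the pairs $(b,a)$ with $b\mathrel{R}a\mathrel{R}z_1$. Let $k=|a|$ and $l=|b|$. By \eqref{eq:prime} the conditions are $l\le a$ and $k\le z_1$. If $l<k$, all four choices of primes satisfy $l\le a$; if $l>k$, none does; if $l=k$, then $a$ must be unprimed and $b$ is free, which gives two choices. The generating function of these pairs is
\[
4\sum_{l<k\le z_1}x_lx_k+2\sum_{k\le z_1}x_k^2=2X(z_1)^2 .
\]
Hence $r_{RRw}=\sum_z2X(z_1)^2x^z$ and $Z=2r_{RRw}$, which is the first equality.

By \eqref{eq:cut}, $q_1r_{Rw}=r_{CRw}$, and $CR-2RR=UR-RR=-\delta R$, so $Q_{D_w}=-r_{\delta Rw}$. Finally $R=\frac12(C+\delta)$, and $r_{\delta Cw}=r_\delta r_w=0$ by \eqref{eq:cut} and \eqref{eq:parity}.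
\end{proof}

For the empty word the lemma gives $Q_{(2,1)}=q_1q_2-2q_3$. In general it says that the fray acts as the prefix $\delta\delta$, which suggests rewriting the word $w$ itself in terms of $C$ and $\delta$.

\section{Generators and the tiling formula}\label{sec:tilings}

By \eqref{eq:cut}, $r$ of a monomial in $C$ and $\delta$ is a product of functions $r_{\delta^{k-1}}$, and by \eqref{eq:parity} half of these vanish. Define
\[
g_k=2^{-k}\,r_{\delta^{k-1}}\quad(k\ge1),\qquad G(t)=\sum_{k\text{ odd}}g_kt^k .
\]
Thus $g_k$ is homogeneous of degree $k$, and $g_k=0$ for even $k$. The factor $2^{-k}$ absorbs the denominators of $R=\frac12(C+\delta)$ and $U=\frac12(C-\delta)$. An \emph{odd composition} of $n$ is a sequence $\gamma=(\gamma_1,\gamma_2,\dots)$ of odd positive integers with sum $n$, and $g_\gamma=g_{\gamma_1}g_{\gamma_2}\cdots$.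

For a word $w$ of length $n-1$ let $\varepsilon_j=1$ if $w_j=R$ and $\varepsilon_j=-1$ if $w_j=U$, so that $w_j=\frac12(C+\varepsilon_j\delta)$. Expanding the product of these factors means choosing, for each of the $n-1$ steps between the positions $1,\dots,n$, either $C$ (cut) or $\varepsilon_j\delta$ (uncut). The cuts divide $1,\dots,n$ into intervals, which we call \emph{tiles}, of lengths $\gamma_1,\gamma_2,\dots$; the value of $r$ on the resulting monomial is $\prod_j r_{\delta^{\gamma_j-1}}=2^ng_\gamma$, which vanishes unless all tiles have odd length. To write the sign, put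
\[
\sigma_1=1,\qquad\sigma_{j+1}=\sigma_j\varepsilon_j .
\]
The sequence $\sigma$ determines $w$, since $\varepsilon_j=\sigma_j\sigma_{j+1}$, and complementing $w$ multiplies $\sigma_j$ by $(-1)^{j-1}$. The uncut steps inside a tile $[i,j]$ contribute $\varepsilon_i\cdots\varepsilon_{j-1}=\sigma_i\sigma_j$. With the factor $2^{-(n-1)}2^n=2$ we obtain
\begin{equation}\label{eq:ribbon}
r_w=2\sum_{\gamma}\Big(\prod_{\text{tiles }[i,j]}\sigma_i\sigma_j\Big)g_\gamma ,
\end{equation}
summed over the odd compositions $\gamma$ of $n$.

We shall twice use the following fact. Let $y_1,y_2,\dots$ be algebraically independent over a field, and let $y_k'=c_ky_k+(\text{a polynomial in } y_1,\dots,y_{k-1})$ with nonzero scalars $c_k$. Then $y_1',y_2',\dots$ are algebraically independent. Indeed, by induction on $k$ the substitution $y_j\mapsto y'_j$ maps the polynomial ring in $y_1,\dots,y_k$ onto itself, so the $k$ elements $y_1',\dots,y_k'$ generate a ring of transcendence degree $k$.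

\begin{proposition}\label{prop:gens}
The elements $g_1,g_3,g_5,\dots$ are algebraically independent over $\mathbb Q$, and $\Gamma'=\mathbb Z[g_1,g_3,g_5,\dots]$.
\end{proposition}

\begin{proof}
For $w=R^{n-1}$ all signs in \eqref{eq:ribbon} are $1$, so $\frac12q_n=\sum_\gamma g_\gamma$. With $H=\sum_{n\ge1}\frac12q_nt^n$ this reads $H=G+G^2+\dots=G/(1-G)$, and therefore $G=H/(1+H)=H-H^2+\cdots$. These two expansions write each family of generators as integer polynomials in the other, which proves the second claim.

Let $p_k=\sum_ix_i^k$ be the power sums, which are algebraically independent over $\mathbb Q$, and let $s=\sum_{k\text{ odd}}p_kt^k/k$. Since $\log\frac{1+y}{1-y}=2\sum_{k\text{ odd}}y^k/k$, the right side of \eqref{eq:qgen} is $e^{2s}$, while the left side is $1+2H=\frac{1+G}{1-G}$. Hence $G=\frac{e^{2s}-1}{e^{2s}+1}=\tanh s=s-\frac13s^3+\cdots$. The coefficient of $t^k$ in $s^j$ with $j\ge2$ involves only the $p_i$ with $i<k$, so for odd $k$ we have $g_k=p_k/k+(\text{a polynomial in the odd } p_i,\ i<k)$. The fact above applies.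
\end{proof}

For instance $g_1=p_1$ and $g_3=\frac13(p_3-p_1^3)$. From now on $\Gamma'$ is a polynomial ring over $\mathbb Z$ graded by $\deg g_k=k$; we may speak of the coefficient of a monomial in the $g_k$, and a congruence modulo $d\,\Gamma'$ is a congruence modulo $d$ of all coefficients.

Fix $m\ge1$. Call an odd composition $\gamma$ of $m+2$ \emph{admissible} if $\gamma_1\ge3$, and regard it as the tiling of the boxes $1,\dots,m$ by consecutive tiles of lengths $\gamma_1-2,\gamma_2,\gamma_3,\dots$. Thus admissible compositions are the tilings of $1,\dots,m$ by tiles of odd length, where a first tile of length $k$ has weight $g_{k+2}$ and any other tile of length $k$ has weight $g_k$. For $w\in\{R,U\}^{m-1}$ put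
\[
s_w(\gamma)=\prod_{\text{tiles }[i,j]}\sigma_i\sigma_j,\qquad f_w=\sum_{\gamma\text{ admissible}}s_w(\gamma)\,g_\gamma\in\Gamma' .
\]

\begin{proposition}[Tiling formula]\label{prop:tiling}
For every $w\in\{R,U\}^{m-1}$, $\;Q_{D_w}=-4f_w$.
\end{proposition}

\begin{proof}
Expand $\delta\delta w$ as before, with $m+2$ positions numbered $-1,0,1,\dots,m$. The first two steps are uncut and carry the sign $1$, so the first interval contains $-1,0,1$, has length $\gamma_1\ge3$, and meets $1,\dots,m$ in the first tile. There are $m-1$ factors $\frac12$, and each monomial gives $2^{m+2}g_\gamma$. So $r_{\delta\delta w}=2^{-(m-1)}2^{m+2}f_w=8f_w$, and Lemma~\ref{lem:fray} finishes the proof.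
\end{proof}

For a partition $\Lambda$ of $m+2$ into odd parts, let $n_\Lambda$ be the number of admissible rearrangements of $\Lambda$. The coefficient of $g_\Lambda$ in $f_w$ is a sum of $n_\Lambda$ signs.

\begin{corollary}\label{cor:first}
Let $w,w'\in\{R,U\}^{m-1}$.
\begin{enumerate}
\item $f_{\bar w}=f_w$; that is, $Q_{D^a}=Q_D$ for every frayed ribbon $D$.
\item $f_w\equiv f_{w'}\pmod 2$.
\item For $1\le 2k-1\le m$, the coefficient of $g_{2k+1}g_1^{m+1-2k}$ in $f_w$ is $\sigma_{2k-1}$. In particular the coefficient of $g_3g_1^{m-1}$ is $1$.
\end{enumerate}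
\end{corollary}

\begin{proof}
A tile $[i,j]$ has odd length, so $i\equiv j\pmod2$ and complementation does not change $\sigma_i\sigma_j$; this gives part 1. The coefficient of $g_\Lambda$ is congruent to $n_\Lambda$ modulo $2$ for every word; this gives part 2. For part 3, the condition $\gamma_1\ge3$ leaves $(2k+1,1,\dots,1)$ as the only admissible rearrangement. Its first tile is $[1,2k-1]$, with sign $\sigma_1\sigma_{2k-1}=\sigma_{2k-1}$, and a tile $[i,i]$ has sign $\sigma_i^2=1$.
\end{proof}

\begin{example}\label{ex:small}
Listing the admissible compositions for $m\le5$ gives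
\begin{align*}
m=1:\quad f_w&=g_3, \\
m=2:\quad f_w&=g_3g_1,\\
m=3:\quad f_w&=\sigma_3\,g_5+g_3g_1^2,\\
m=4:\quad f_w&=\sigma_3\,g_5g_1+\sigma_2\sigma_4\,g_3^2+g_3g_1^3,\\
m=5:\quad f_w&=\sigma_5\,g_7+\sigma_3\,g_5g_1^2+(\sigma_2\sigma_4+\sigma_3\sigma_5)\,g_3^2g_1+g_3g_1^4 .
\end{align*}
For example, $(3,3,1)$ has tiles $[1,1],[2,4],[5,5]$ and $(3,1,3)$ has tiles $[1,1],[2,2],[3,5]$. In each case one reads off the $\sigma_j$ with $j$ odd and, for $m=4,5$, the product $\sigma_2\sigma_4$. This determines $\sigma$ up to negating all $\sigma_j$ with $j$ even, that is, $w$ up to complement.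
\end{example}

\begin{remark}\label{rem:ribbons}
The condition $\gamma_1\ge3$ is the trace of the fray, and it is what separates $f_w$ from $r_w$. In \eqref{eq:ribbon} all odd compositions occur, and reading tilings backwards shows that $r_w$ is unchanged when $w$ is reversed, which amounts to rotating the ribbon by $180^\circ$. The ribbons $(4,3)/(3)$ and $(4,1)/(1)$ have words $RRU$ and $URR$, which are neither equal nor complementary. For both, the compositions $(3,1)$ and $(1,3)$ have opposite signs, and $r_{RRU}=r_{URR}=2g_1^4$.
\end{remark}

\section{Recovering the word modulo 4}\label{sec:mod4}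

By Corollary~\ref{cor:first}, $f_w$ modulo $2$ carries no information about $w$. The next power of $2$ carries all of it.

\begin{theorem}\label{thm:mod4}
If $w,w'\in\{R,U\}^{m-1}$ and $f_w\equiv f_{w'}\pmod 4$ in $\mathbb Z[g_1,g_3,\dots]$, then $w'\in\{w,\bar w\}$.
\end{theorem}

The signs $\sigma_j$ with $j$ odd are coefficients of $f_w$. The signs at even boxes are the difficulty: they occur only in products $\sigma_i\sigma_j$ from later tiles, and a later tile can sit in several places, so that the coefficients are sums of several unknown signs. We use one observation. A sum of $n$ signs of which $\kappa$ are negative equals $n-2\kappa$; modulo $4$ it determines $\kappa$ modulo $2$, hence the \emph{product} of the signs.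

\begin{example}\label{ex:six}
The case $m=6$ (eight boxes) is the first in which two unknown signs are added. The admissible compositions of $8$ and their signs are
\[
\begin{array}{c|c}
\gamma & s_w(\gamma)\\ \hline
(7,1) & \sigma_5\\
(5,1,1,1) & \sigma_3\\
(3,1,1,1,1,1) & 1
\end{array}
\qquad
\begin{array}{c|c}
\gamma & s_w(\gamma)\\ \hline
(5,3) & \sigma_3\,\sigma_4\sigma_6\\
(3,5) & \sigma_2\sigma_6\\
 &
\end{array}
\qquad
\begin{array}{c|c}
\gamma & s_w(\gamma)\\ \hline
(3,3,1,1) & \sigma_2\sigma_4\\
(3,1,3,1) & \sigma_3\sigma_5\\
(3,1,1,3) & \sigma_4\sigma_6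
\end{array}
\]
The first table gives $\sigma_3$ and $\sigma_5$. The coefficient of $g_5g_3$ modulo $4$ gives the product of the second table, $\sigma_2\sigma_3\sigma_4$, and the coefficient of $g_3^2g_1^2$ modulo $4$ gives the product of the third, $\sigma_2\sigma_3\sigma_5\sigma_6$. So $\sigma_2\sigma_4$ and $\sigma_2\sigma_6$ are known, and $w$ is determined up to complement.
\end{example}

In general, products of signs turn into linear forms over $\mathbb F_2$, one for each monomial. We must show that this system has large rank, and since the monomials cannot be listed by hand we pack the whole system into one identity between polynomials.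

\subsection*{The linear system}
Let $S=\mathbb F_2[g_1,g_3,g_5,\dots]$ and let $M=\lfloor m/2\rfloor$ be the number of even boxes. For $1\le u\le M$ let $N_u\in S$ be the sum of $g_\gamma$ over the admissible $\gamma$ in which the box $2u$ is an endpoint of a tile of length at least $3$. Such a tile is never the first one, whose endpoints are odd.

\begin{lemma}\label{lem:system}
Suppose $f_w\equiv f_{w'}\pmod4$, with sign sequences $\sigma,\sigma'$. Then $\sigma'_j=\sigma_j$ for odd $j$. If $\varphi_1,\dots,\varphi_M\in\mathbb F_2$ are defined by $\sigma'_{2u}=(-1)^{\varphi_u}\sigma_{2u}$, then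
\begin{equation}\label{eq:system}
\sum_{u=1}^M\varphi_uN_u=0\quad\text{in } S .
\end{equation}
\end{lemma}

\begin{proof}
The first claim follows from part 3 of Corollary~\ref{cor:first}, since $1\not\equiv-1\pmod4$. Fix $\Lambda$. The coefficients of $g_\Lambda$ in $f_w$ and $f_{w'}$ are sums of $n_\Lambda$ signs that agree modulo $4$, so $\prod_\gamma s_w(\gamma)s_{w'}(\gamma)=1$, the product being over the admissible rearrangements $\gamma$ of $\Lambda$. In $s_w(\gamma)s_{w'}(\gamma)=\prod_{[i,j]}\sigma_i\sigma'_i\sigma_j\sigma'_j$, tiles of length $1$ and tiles with odd endpoints contribute $1$, and a tile $[2u,2u']$ with $u<u'$ contributes $(-1)^{\varphi_u+\varphi_{u'}}$. Hence $\sum_\gamma\sum_u\varphi_u=0$ in $\mathbb F_2$, where the inner sum is over those $u$ for which $2u$ is an endpoint of a tile of $\gamma$ of length at least $3$. This double sum is the coefficient of $g_\Lambda$ in $\sum_u\varphi_uN_u$.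
\end{proof}

Taking $w'=\bar w$ shows that $\varphi=(1,\dots,1)$ always solves \eqref{eq:system}. We have to prove that there is no other nonzero solution. In Example~\ref{ex:six} the tables give $N_1=g_5g_3+g_3^2g_1^2$, $N_2=g_5g_3$ and $N_3=g_3^2g_1^2$, with the single relation $N_1+N_2+N_3=0$.

\subsection*{Tilings modulo 2}
All computations from here to the end of the section are over $\mathbb F_2$, and $G$ denotes its reduction in $S[[t]]$. To compute $N_u$ we need the generating function of tilings by ordinary tiles (a tile of length $k$ has weight $g_k$),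
\[
A(t)=1+G+G^2+\dots=\frac1{1+G}=\sum_nA_nt^n,\qquad A_n=\sum_{\gamma\text{ odd composition of }n}g_\gamma ,
\]
with $A_0=1$ and $A_n=0$ for $n<0$. The first values are $A_1=g_1$, $A_2=g_1^2$, $A_3=g_3+g_1^3$, $A_4=g_1^4$. The gain from working modulo $2$ is that squaring is additive. We recall what is needed. The Frobenius map $f\mapsto f^2$ is an injective ring homomorphism $S\to S$ that fixes $\mathbb F_2$, with image $S^{(2)}=\mathbb F_2[g_1^2,g_3^2,\dots]$. Every monomial is uniquely a squarefree monomial times a monomial of $S^{(2)}$, so $S$ is a free $S^{(2)}$-module with the squarefree monomials as basis. We call the coordinates in this basis \emph{components}.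

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item For $j\ge0$, $\;A_{2j}=A_j^2$ and $A_{2j+1}=\sum_{k\ge0}g_{2k+1}A_{j-k}^2$.
\item Let $n\ge2$. The products $A_vA_{v'}$ with $v\ge v'\ge1$ and $v+v'=n$, together with $A_n$ if $n$ is odd, are linearly independent over $\mathbb F_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $A=(1+G)A^2$ and $A^2=\sum_jA_j^2t^{2j}$. Since $G$ has only odd powers of $t$, comparing even and odd powers gives part 1.

By part 1, $A_{2j+1}=g_{2j+1}+(\text{a polynomial in the } g_i,\ i<2j+1)$, because $A_{j-k}$ has degree less than $2j+1$. So $A_1,A_3,A_5,\dots$ are algebraically independent over $\mathbb F_2$ by the fact recalled in Section~\ref{sec:tilings}, and it suffices to show that the listed elements are distinct monomials in them. Write $v=2^so$ and $v'=2^{s'}o'$ with $o,o'$ odd. By part 1, $A_vA_{v'}=A_o^{2^s}A_{o'}^{2^{s'}}$. If two different generators occur in this monomial, they and their exponents give back $v$ and $v'$. If only $A_o$ occurs, its exponent $2^s+2^{s'}$ has binary digits $1$ in places $s$ and $s'$ when $s\ne s'$, and a single digit $1$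 in place $s+1$ when $s=s'$; so it determines $\{s,s'\}$. Thus distinct pairs give distinct monomials, all of degree at least $2$ in the generators, whereas $A_n$ for odd $n$ has degree $1$.
\end{proof}

Put
\[
B_j=A_{2j+1}+g_1A_{2j}=\sum_{k\ge1}g_{2k+1}A_{j-k}^2\qquad(j\ge0),
\]
so that $B_0=0$, $B_1=g_3$, $B_2=g_5+g_3g_1^2$, and for $1\le u\le M$ put
\[
N^\circ_u=B_uB_{M-u}+\big(A_{u+1}^2+g_1^2A_u^2\big)A_{M-u}^2 .
\]

\begin{lemma}\label{lem:N}
If $m=2M$, then $N_u=N^\circ_u$. If $m=2M+1$, then the part of $N_u$ of odd degree in $g_1$ is $g_1N_u^\circ$. In both cases \eqref{eq:system} implies $\sum_{u=1}^M\varphi_uN_u^\circ=0$.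
\end{lemma}

\begin{proof}
Let $K=G+g_1t=\sum_{k\ge1}g_{2k+1}t^{2k+1}$. It plays two roles: it enumerates an ordinary tile of length at least $3$, and it enumerates the first tile, with the exponent of $t$ exceeding the length by $2$.

Suppose a tile of length at least $3$ starts at $2u$. The boxes $1,\dots,2u-1$ are covered by the first tile and ordinary tiles, with generating function $[t^{2u+1}]KA$. The $m-2u+1$ boxes $2u,\dots,m$ are covered by the long tile and ordinary tiles, with generating function $[t^{m-2u+1}]KA$. Suppose instead that it ends at $2u$. The boxes $1,\dots,2u$ are covered by the first tile, ordinary tiles and the long tile, which gives $[t^{2u+2}]K^2A$, and the remaining boxes give $A_{m-2u}$. The two cases are disjoint, so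
\[
N_u=[t^{2u+1}]KA\cdot[t^{m-2u+1}]KA+[t^{2u+2}]K^2A\cdot A_{m-2u}.
\]
Write $K=(1+G)+(1+g_1t)$, so that $K^2=(1+G)^2+(1+g_1^2t^2)$. Since $(1+G)A=1$,
\[
KA=1+(1+g_1t)A,\qquad K^2A=1+G+(1+g_1^2t^2)A .
\]
Hence $[t^n]KA=A_n+g_1A_{n-1}$ for $n\ge1$, and $[t^n]K^2A=A_n+g_1^2A_{n-2}$ for even $n\ge2$. With Lemma~\ref{lem:A} this gives
\[
[t^{2u+1}]KA=B_u,\qquad[t^{2u+2}]K^2A=A_{u+1}^2+g_1^2A_u^2 .
\]
Let $v=M-u$. If $m=2M$, the other two factors are $[t^{2v+1}]KA=B_v$ and $A_{2v}=A_v^2$, so $N_u=N_u^\circ$. If $m=2M+1$, they are $A_{2v+1}=B_v+g_1A_v^2$ and $[t^{2v+2}]KA=A_{2v+2}+g_1A_{2v+1}=A_{v+1}^2+g_1B_v+g_1^2A_v^2$, so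
\[
N_u=g_1N_u^\circ+B_u\big(A_{v+1}^2+g_1^2A_v^2\big)+B_v\big(A_{u+1}^2+g_1^2A_u^2\big).
\]
Squares contain only even powers of $g_1$, and so do the $B_j$ by their second formula. Thus $N_u^\circ$ and the last two terms are even in $g_1$. Taking the odd part of \eqref{eq:system} and canceling $g_1$ gives the last claim.
\end{proof}

For $M=3$ the formula gives $N^\circ_1=g_3(g_5+g_3g_1^2)+(g_1^4+g_1^4)g_1^4$, which is the value of $N_1$ read from Example~\ref{ex:six}.

\subsection*{Two reflections}
The first term of $N_u^\circ$ is symmetric under $u\leftrightarrow M-u$, while the product $A_{u+1}^2A_{M-u}^2$ is symmetric under $u\leftrightarrow M-1-u$. We extract from the system that $\varphi$ is invariant under both reflections. Their composite is a shift by one, so $\varphi$ is constant, and a boundary term shows that the constant is $0$.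

\begin{proposition}\label{prop:kernel}
Let $M\ge1$ and $\varphi_1,\dots,\varphi_M\in\mathbb F_2$ with $\varphi_M=0$. If $\sum_{u}\varphi_uN_u^\circ=0$, then all $\varphi_u$ are $0$.
\end{proposition}

\begin{proof}
For $M=1$ there is nothing to prove, so let $M\ge2$. The sum runs over $1\le u\le M-1$. Expand
\begin{equation}\label{eq:BB}
B_uB_{M-u}=\sum_{k,l\ge1}g_{2k+1}g_{2l+1}\,A_{u-k}^2A_{M-u-l}^2 ,
\end{equation}
and note that the second term of $N_u^\circ$ lies in $S^{(2)}$.

\emph{First reflection.} Let $1\le k<l$ with $k+l=M$. The component of $N_u^\circ$ at the basis element $g_{2k+1}g_{2l+1}$ comes from the terms $(k,l)$ and $(l,k)$ of \eqref{eq:BB}; as $M-u-l=k-u$ and $M-u-k=l-u$, it equals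
\[
A_{u-k}^2A_{k-u}^2+A_{u-l}^2A_{l-u}^2 .
\]
This is $1$ if $u\in\{k,l\}$ and $0$ otherwise, because $A_0=1$ and $A_n=0$ for $n<0$. Hence $\varphi_k+\varphi_l=0$, that is,
\begin{equation}\label{eq:refl1}
\varphi_u=\varphi_{M-u}\qquad(1\le u\le M-1).
\end{equation}
(When $m=2M$, this is the condition given by the two tilings $(2k+1,2l+1)$ and $(2l+1,2k+1)$, as with $g_5g_3$ in Example~\ref{ex:six}.)

\emph{Second reflection.} The component at the basis element $1$ collects the terms $k=l$ of \eqref{eq:BB} and the second term of $N^\circ_u$:
\[
\sum_{u=1}^{M-1}\varphi_u\Big[\sum_{k\ge1}g_{2k+1}^2A_{u-k}^2A_{M-u-k}^2+g_1^2A_u^2A_{M-u}^2+A_{u+1}^2A_{M-u}^2\Big]=0 .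
\]
The left side is the image under Frobenius of the same expression without the squares. By injectivity, and merging the $g_1$ term into the sum as $k=0$,
\[
\sum_{u=1}^{M-1}\varphi_u\Big[\sum_{k\ge0}g_{2k+1}A_{u-k}A_{M-u-k}+A_{u+1}A_{M-u}\Big]=0 .
\]
The inner sum is unchanged under $u\leftrightarrow M-u$, so by \eqref{eq:refl1} its contributions for $u$ and $M-u$ cancel when $u\ne M-u$. If $M$ is even, the term $u=M/2$ survives and equals $\varphi_{M/2}\sum_{k\ge0}g_{2k+1}A_{M/2-k}^2=\varphi_{M/2}A_{M+1}$ by Lemma~\ref{lem:A}. Therefore
\begin{equation}\label{eq:AA}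
\sum_{u=1}^{M-1}\varphi_uA_{u+1}A_{M-u}=
\begin{cases}\varphi_{M/2}A_{M+1}&\text{if $M$ is even},\\ 0&\text{if $M$ is odd}.\end{cases}
\end{equation}
By part 2 of Lemma~\ref{lem:A} with $n=M+1$, the coefficient of each product $A_vA_{v'}$ on the left vanishes. Two indices $u\neq u'$ give the same unordered pair $\{u+1,M-u\}$ exactly when $u'=M-1-u$. For $u=M-1$ this would be $u'=0$, which is outside the range of summation; so the pair $\{1,M\}$ occurs once and
\[
\varphi_{M-1}=0 .
\]
For $1\le u\le M-2$ the index $u'=M-1-u$ is in the range $[1,M-2]$, and we get $\varphi_u=\varphi_{M-1-u}$, trivially so if $u=u'$. By \eqref{eq:refl1}, $\varphi_{M-1-u}=\varphi_{u+1}$. Hence $\varphi_1=\varphi_2=\dots=\varphi_{M-1}=0$.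
\end{proof}

The hypothesis $\varphi_M=0$ is used in restricting the sums to $u\le M-1$, a range that is stable under $u\mapsto M-u$. It cannot be dropped, since $(1,\dots,1)$ is a solution.

\begin{proof}[Proof of Theorem~\ref{thm:mod4}]
If $m=1$, both words are empty. Let $m\ge2$, so $M\ge1$, and define $\varphi$ as in Lemma~\ref{lem:system}. Replacing $w'$ by its complement changes neither $f_{w'}$ nor the conclusion, and it adds $1$ to every $\varphi_u$; so we may assume $\varphi_M=0$. Lemmas~\ref{lem:system} and~\ref{lem:N} and Proposition~\ref{prop:kernel} give $\varphi=0$. Then $\sigma'=\sigma$, and $w'=w$.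
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}

Throughout, $D=D_w$ and $E=D_{w'}$ (Proposition~\ref{prop:words}), and $|D|=m+2$. By Proposition~\ref{prop:tiling} and part 3 of Corollary~\ref{cor:first}, the coefficient of $g_3g_1^{m-1}$ in $Q_D$ is $-4$; in particular $Q_D\ne0$, and likewise $Q_E\neq 0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Comparing degrees in $Q_D=Q_E\ne0$ gives $|D|=|E|$, so $w$ and $w'$ have the same length. By Proposition~\ref{prop:tiling}, $f_w=f_{w'}$ as symmetric functions, hence as polynomials in the $g_k$ by Proposition~\ref{prop:gens}. Theorem~\ref{thm:mod4} gives $w'\in\{w,\bar w\}$, and Proposition~\ref{prop:words} gives $D=E$ or $D=E^a$.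
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cong}]
1. We have $Q_D=-4f_w\in4\Gamma'$. If $|D|=|E|$, then $f_w-f_{w'}\in2\Gamma'$ by part 2 of Corollary~\ref{cor:first}, so $Q_D-Q_E\in8\Gamma'$.

2. Suppose $Q_D-Q_E\in16\Gamma'$. If $|D|\ne|E|$, the monomial $g_3g_1^{m-1}$ does not occur in $Q_E$, for reasons of degree, so its coefficient in $Q_D-Q_E$ is $-4$, which is not divisible by $16$. Hence $|D|=|E|$. All coefficients of $4(f_w-f_{w'})$ are divisible by $16$, so $f_w\equiv f_{w'}\pmod4$, and Theorem~\ref{thm:mod4} gives $D=E$ or $D=E^a$. Conversely, in either case $Q_D=Q_E$ by part 1 of Corollary~\ref{cor:first}.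

3. Since $Q_E\ne0$, we have $c\ne0$ and $|D|=|E|$. The coefficients of $g_3g_1^{m-1}$ give $-4c=-4$. Now apply Theorem~\ref{thm:main}.

4. There are $2^{m-1}$ frayed ribbons of size $n=m+2$. For $m\ge2$ the words are nonempty, so $w\ne\bar w$, and they fall into $2^{m-2}=2^{n-4}$ classes $\{w,\bar w\}$. By part 2, $Q_{D_w}$ is constant on each class and differs between classes. For $m=1$ there is one word.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Maria Gillespie and Kyle Salois, \emph{Inequality of a class of near-ribbon skew Schur $Q$-functions}, arXiv:2107.14212 (2021).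
\end{thebibliography}
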